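\title{Degeneration at $E_3$ of the pole order spectral sequences of a plane curve}

\begin{abstract}
Let $C:f=0$ be a reduced plane curve. The monodromy eigenspaces of the cohomology of the Milnor fiber $f=1$, with their pole order filtration, are the limits of spectral sequences whose first page is the Koszul cohomology of the partial derivatives of $f$. We prove that these spectral sequences degenerate at $E_3$, which proves a conjecture posed by Dimca and Sticlaru. The proof turns survival to the page $E_r$ into an equation in the Brieskorn lattices of the singular points of $C$, and then uses that their spectral numbers lie in the interval $(0,2)$. We also show that the terms of $E_2$ of large pole order have dimension $\mu(C)-\tau(C)$, so that $E_3$ cannot be replaced by $E_2$ as soon as one singularity is not weighted homogeneous, and that for a hypersurface in $\mathbb{P}^n$ with isolated singularities the analogous spectral sequences degenerate at $E_{n+1}$.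
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The spectral sequences}
Let $S=\mathbb{C}[x,y,z]$, let $f\in S$ be homogeneous of degree $d\ge 3$, and assume that the curve $C:f=0$ in $\mathbb{P}^2$ is reduced. The \emph{Milnor fiber} is the surface $F:f=1$ in $\mathbb{C}^3$, and the \emph{monodromy} is the automorphism $h(x,y,z)=\exp(2\pi i/d)\cdot(x,y,z)$ of $F$. Since $h^d=1$, each $H^m(F,\mathbb{C})$ is the direct sum of the eigenspaces $H^m(F,\mathbb{C})_\lambda$ of the monodromy operator, where $\lambda=\exp(-2\pi ik/d)$ and $k$ is an integer in $[1,d]$. These eigenspaces can be computed from polynomial differential forms, as follows.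

Let $\Omega^j$ be the $S$-module of polynomial $j$-forms on $\mathbb{C}^3$, graded so that $x,y,z,\mathrm{d}x,\mathrm{d}y,\mathrm{d}z$ have degree $1$, and let $\Omega^j_q$ be its part of degree $q$. The upright $\mathrm{d}$ is the exterior derivative; it preserves the degree, while $\mathrm{d}f\wedge$ raises it by $d$. Think of $\omega\in\Omega^j_q$ as the numerator of the multivalued form $\omega f^{-q/d}$, which has degree $0$. Differentiating this expression formally leads to the operator
\[
D_f\,\omega=\mathrm{d}\omega-\frac{q}{d}\,\mathrm{d}f\wedge\omega\qquad(\omega\in\Omega^j_q),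
\]
extended linearly. It satisfies $D_f^2\omega=-\frac qd\,\mathrm{d}f\wedge\mathrm{d}\omega-\frac qd\,\mathrm{d}(\mathrm{d}f\wedge\omega)=0$ and respects the degree modulo $d$. So for each $k\in[1,d]$ there is a complex
\[
\Omega^\bullet_{(k)}=\bigoplus_{t\ge0}\Omega^\bullet_{td+k},\qquad\text{with differential }D_f .
\]
We call $t$ the \emph{index} of a form of degree $td+k$; it measures the order of the pole of $\omega f^{-t-k/d}$ along $f=0$. The \emph{pole order filtration} is the decreasing filtration
\begin{equation}\label{eq:filtration}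
P^s\Omega^j_{(k)}=\bigoplus_{0\le t\le j-1-s}\Omega^j_{td+k}.
\end{equation}
The term $\mathrm{d}f\wedge$ of $D_f$ raises both $j$ and $t$ by one and so preserves $P^s$, while $\mathrm{d}$ maps $P^s$ to $P^{s+1}$. Let $E_r(f)_k$ be the spectral sequence of this filtered complex, indexed so that $E_0^{s,t}(f)_k=\Omega^{s+t+1}_{td+k}$. The differential $d_0$ is a nonzero multiple of $\mathrm{d}f\wedge$, so the first page is governed by the Koszul complex $K_f^*=(\Omega^*,\mathrm{d}f\wedge)$ of $f_x,f_y,f_z$, and $d_1$ is induced by $\mathrm{d}$. By results of A.~Dimca and M.~Saito, for $s+t\ge1$,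
\begin{equation}\label{eq:abutment}
E_1^{s,t}(f)_k=H^{s+t+1}(K_f^*)_{td+k},\qquad E_\infty^{s,t}(f)_k=\mathrm{Gr}_P^sH^{s+t}(F,\mathbb{C})_\lambda ,
\end{equation}
where $P$ also denotes the pole order filtration on $H^*(F,\mathbb{C})_\lambda$.

\subsection{The question}
Each term $E_r^{s,t}(f)_k$ with $r$ finite is the outcome of a finite linear algebra computation with $f_x,f_y,f_z$. The limit is not, unless one knows at which page to stop: the term $E_r^{2-t,t}$ receives a differential $d_r$ from $E_r^{2-t-r,\,t+r-1}$ for every $r$, and no formal reason makes these vanish.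

If $C$ is smooth, then $f_x,f_y,f_z$ form a regular sequence, $H^j(K_f^*)=0$ for $j\le2$, and $E_1=E_\infty$; with $J_f=(f_x,f_y,f_z)$ this gives $\mathrm{Gr}_P^{2-t}H^2(F,\mathbb{C})_\lambda\cong(S/J_f)_{td+k-3}$. If $C$ is singular, then $H^2(K_f^*)_q$ and $H^3(K_f^*)_q$ are nonzero for all $q\gg0$ (Lemma~\ref{lem:large}), while $H^*(F,\mathbb{C})$ is finite-dimensional, so $E_1\ne E_\infty$. A theorem of M.~Saito says that the sequences degenerate at $E_2$ when $C$ has only weighted homogeneous singularities, that is, when each singular germ is defined in suitable local analytic coordinates by a weighted homogeneous polynomial. For arbitrary singularities one may hope that one more page suffices, or fear that the number of pages grows with the complexity of the singularities. The following conjecture was posed by Dimca and Sticlaru \cite{DS}.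

\medskip
\noindent\textbf{Conjecture.} \emph{For every reduced plane curve $C:f=0$, every integer $k\in[1,d]$ and $t=0,1,2$, one has $\dim E_3^{2-t,t}(f)_k=\dim E_\infty^{2-t,t}(f)_k$.}

\subsection{Results}
The conjecture is true.

\begin{theorem}\label{thm:main}
Let $C:f=0$ be a reduced plane curve of degree $d\ge3$ and let $k\in[1,d]$. Then $E_3^{1-t,t}(f)_k=0$ for all $t\ge2$. Consequently $E_3^{2-t,t}(f)_k=E_\infty^{2-t,t}(f)_k$ for all $t\ge0$, and $E_3^{s,t}(f)_k=E_\infty^{s,t}(f)_k$ for all $s,t$.
\end{theorem}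

The bound $t\ge2$ cannot be lowered (Example~\ref{ex:wh}). The page $E_3$ is also the best possible. If $g(u_1,u_2)=0$ is a local equation of $C$ at a singular point $p$ and $\mathcal{O}=\mathbb{C}\{u_1,u_2\}$, the \emph{Milnor} and \emph{Tjurina numbers} of $p$ are $\mu_p=\dim\mathcal{O}/(g_{u_1},g_{u_2})$ and $\tau_p=\dim\mathcal{O}/(g,g_{u_1},g_{u_2})$. Let $\mu(C)$ and $\tau(C)$ be their sums over the singular points.

\begin{theorem}\label{thm:sharp}
Let $C$ be as in Theorem~\ref{thm:main}. For every $k$ one has $\dim E_2^{1-t,t}(f)_k\le\mu(C)-\tau(C)$ for $t\ge2$, and for $t\gg0$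
\[
\dim E_2^{1-t,t}(f)_k=\dim E_2^{2-t,t}(f)_k=\mu(C)-\tau(C).
\]
Hence, if $C$ has a singularity that is not weighted homogeneous, then for every $k$ the spectral sequence does not degenerate at $E_2$. Together with M.~Saito's theorem: for any fixed $k$, one has $E_2(f)_k=E_\infty(f)_k$ if and only if all singularities of $C$ are weighted homogeneous.
\end{theorem}

The argument for Theorem~\ref{thm:main} works in every dimension.

\begin{theorem}\label{thm:higher}
Let $X:f=0$ be a hypersurface of degree $d\ge2$ in $\mathbb{P}^n$, $n\ge2$, with at most isolated singularities. Define $\Omega^\bullet_{(k)}$, $D_f$, $P$ and $E_r(f)_k$ on $\mathbb{C}^{n+1}$ by the same formulas. Then $E_{n+1}^{n-1-t,t}(f)_k=0$ for $t\ge n$, and the spectral sequence degenerates at $E_{n+1}$.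
\end{theorem}

A reduced plane curve has finitely many singular points, so Theorem~\ref{thm:main} is contained in the case $n=2$, and we prove the two theorems together. The proofs concern only the filtered complex $(\Omega^\bullet_{(k)},D_f,P)$; the identification of the limit in \eqref{eq:abutment} enters only in Corollary~\ref{cor:formula}.

\subsection{Plan of the proof}
A Koszul class survives to $E_r$ exactly when it starts a chain of $r$ forms linked alternately by $\mathrm{d}$ and $\mathrm{d}f\wedge$ (Section~\ref{sec:pages}). At a singular point the chain collapses to one element $\theta$ of the Brieskorn lattice $H''$ satisfying one equation $(T-ab)\theta\in b^rH''$, where $a=t+k/d$ (Section~\ref{sec:local}). We solve this equation by hand for two singularities (Section~\ref{sec:examples}) and then in general with the $V$-filtration (Section~\ref{sec:V}). A depth argument shows that the local data detect the Koszul class, which finishes the proof (Section~\ref{sec:proof}). Section~\ref{sec:second} treats the second page.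

\section{The pages in terms of chains of forms}\label{sec:pages}

In Sections \ref{sec:pages}--\ref{sec:proof}, $S=\mathbb{C}[x_1,\dots,x_n,z]$ with $n\ge2$, the polynomial $f\in S$ is homogeneous of degree $d\ge2$, and $J_f$ is the ideal of its partial derivatives. By Euler's formula the zero set of $J_f$ in $\mathbb{P}^n$ is $\mathrm{Sing}\,X$, which we assume finite, possibly empty. We fix $k\in[1,d]$, write $E_r^{s,t}=E_r^{s,t}(f)_k$, call $s+t$ the \emph{total degree}, and put
\[
q=td+k,\qquad a=\frac qd=t+\frac kd .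
\]

Recall the construction of the spectral sequence of a filtered complex. Put $Z_r^s=\{x\in P^s:D_fx\in P^{s+r}\}$. Then $E_r^{s,t}$ is the quotient $Z_r^s/(Z_{r-1}^{s+1}+D_fZ_{r-1}^{s-r+1})$ taken in form degree $s+t+1$, the differential $d_r:E_r^{s,t}\to E_r^{s+r,\,t-r+1}$ is induced by $D_f$, and the inclusion $Z_{r+1}^s\subset Z_r^s$ induces an isomorphism from $E_{r+1}^{s,t}$ onto the cohomology $\ker d_r/\operatorname{im}d_r$ at $(s,t)$. Here $E_0^{s,t}$ is finite-dimensional and vanishes for $t<0$, so $E_r^{s,t}$ is constant for $r\gg0$, with value $E_\infty^{s,t}$. The sequence \emph{degenerates at $E_r$} if $d_{r'}=0$ for all $r'\ge r$, equivalently if $E_r=E_\infty$.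

\begin{lemma}\label{lem:koszul}
One has $H^j(K_f^*)=0$ for $j<n$, and $J_f$ annihilates $H^j(K_f^*)$ for all $j$.
\end{lemma}

\begin{proof}
The cohomology of the Koszul complex of generators of an ideal $J$ vanishes in degrees below the grade of $J$, the maximal length of a regular sequence in $J$. In a polynomial ring the grade equals the height, and $J_f$ has height at least $n$ because its zero set in $\mathbb{C}^{n+1}$ is contained in a finite union of lines. If $\iota$ is contraction with a constant vector field $\partial$, then $\iota(\mathrm{d}f\wedge\omega)+\mathrm{d}f\wedge\iota\omega=\partial f\cdot\omega$, so multiplication by $\partial f$ is homotopic to zero.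
\end{proof}

\begin{lemma}\label{lem:first}
For $t\ge0$ one has $E_1^{n-1-t,t}=H^n(K_f^*)_q$ and $E_1^{n-t,t}=H^{n+1}(K_f^*)_q$. All other terms of $E_1$ vanish, except $E_1^{0,0}=\mathbb{C}\,\mathrm{d}f$ when $k=d$. For $r\ge1$, the only differentials that can be nonzero are those from total degree $n-1$ to total degree $n$.
\end{lemma}

\begin{proof}
On $\Omega^j_q$ we have $d_0=-a\,\mathrm{d}f\wedge$ with $a>0$. So $E_1^{s,t}$ agrees with $H^{s+t+1}(K_f^*)_q$ unless the space $\Omega^{s+t}_{q-d}$, which provides the Koszul boundaries, is nonzero and missing from $\Omega^\bullet_{(k)}$. It is missing only for $t=0$, where its degree is $k-d\le0$, and it is then nonzero only if it is $\Omega^0_0=\mathbb{C}$, that is, $k=d$ and $s=0$. In that case $E_1^{0,0}$ is the kernel of $\mathrm{d}f\wedge$ on $\Omega^1_d$, which is $\mathbb{C}\,\mathrm{d}f$ since $H^1(K_f^*)=0$. The other vanishings follow from Lemma~\ref{lem:koszul} and $\Omega^{n+2}=0$. Finally $D_f(\mathrm{d}f)=0$, so every $d_r$ kills the class of $\mathrm{d}f$, and this class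 receives nothing since $E_1=0$ in total degree $-1$.
\end{proof}

\begin{definition}
Let $r\ge1$. An \emph{$r$-chain of degree $q$} is a sequence $(\omega_0,\dots,\omega_{r-1})$ with $\omega_i\in\Omega^n_{q-id}$ such that
\[
\mathrm{d}f\wedge\omega_0=0,\qquad \mathrm{d}\omega_i=\mathrm{d}f\wedge\omega_{i+1}\quad(0\le i\le r-2).
\]
\end{definition}

\begin{lemma}\label{lem:chains}
For $r\ge1$ and $t\ge0$, the term $E_r^{n-1-t,t}$ is the subspace of $H^n(K_f^*)_q$ formed by the classes $[\omega_0]$, where $(\omega_0,\dots,\omega_{r-1})$ is an $r$-chain of degree $q$.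
\end{lemma}

\begin{proof}
Let $s=n-1-t$. By Lemma~\ref{lem:first} no nonzero differential enters $E_{r'}^{s,t}$ for $r'\ge1$. Hence $E_r^{s,t}\subset\dots\subset E_1^{s,t}$, and $E_r^{s,t}$ is the image of $Z_r^s$ in $E_1^{s,t}$. By \eqref{eq:filtration}, $P^s\Omega^n_{(k)}$ consists of the components of index at most $t$. Put $c_0=1$ and $c_i=(a-1)\cdots(a-i)$, which is nonzero for $i\le t$ because $a-t>0$. Every $x\in P^s\Omega^n_{(k)}$ can be written $x=\sum_{i=0}^tc_i^{-1}\omega_i$ with $\omega_i\in\Omega^n_{q-id}$; for $i>t$ the space $\Omega^n_{q-id}$ is zero. Since $D_f\omega_i=\mathrm{d}\omega_i-(a-i)\,\mathrm{d}f\wedge\omega_i$,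
\begin{equation}\label{eq:Dx}
D_fx=-a\,\mathrm{d}f\wedge\omega_0+\sum_{i=0}^tc_i^{-1}\bigl(\mathrm{d}\omega_i-\mathrm{d}f\wedge\omega_{i+1}\bigr),
\end{equation}
where the first term has index $t+1$ and the $i$-th term of the sum has index $t-i$. Now $P^{s+r}\Omega^{n+1}_{(k)}$ consists of the components of index at most $n-s-r=t-r+1$. So $x\in Z_r^s$ if and only if $(\omega_0,\dots,\omega_{r-1})$ is an $r$-chain, the remaining $\omega_i$ being arbitrary, and the image of $x$ in $E_1^{s,t}$ is $[\omega_0]$.
\end{proof}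

The component of index $t-r+1$ in \eqref{eq:Dx} shows that $d_r[\omega_0]=c_{r-1}^{-1}[\mathrm{d}\omega_{r-1}]$ for $r\le t+1$. In particular $d_1[\omega_0]=[\mathrm{d}\omega_0]$ and $d_2[\omega_0]=\frac{d}{q-d}[\mathrm{d}\omega_1]$.

We must therefore show that for $t\ge n$ the first form of an $(n+1)$-chain is a Koszul boundary.

\section{From chains to the Brieskorn lattice}\label{sec:local}

The difficulty is that a chain mixes the $S$-linear operator $\mathrm{d}f\wedge$ with the differential operator $\mathrm{d}$ and involves forms of different degrees, so commutative algebra alone does not see it. On the other hand $H^n(K_f^*)$ is killed by $J_f$, so it lives at the singular points, and near an isolated singular point there is a space on which ``undo $\mathrm{d}$, then apply $\mathrm{d}g\wedge$'' is a well-defined operator.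

\subsection{The Brieskorn lattice}
Let $\mathcal{O}=\mathbb{C}\{u_1,\dots,u_n\}$ be the ring of convergent power series, $\mathfrak{m}$ its maximal ideal, and $\Omega^j_{\mathrm{loc}}$ the module of germs of holomorphic $j$-forms at $0$. Let $g\in\mathfrak{m}$ have an isolated critical point at $0$. Write $g_i=\partial g/\partial u_i$ and $J=(g_1,\dots,g_n)$, and put $\mu=\dim\mathcal{O}/J<\infty$ and $\tau=\dim\mathcal{O}/(J,g)$. The \emph{Brieskorn lattice} of $g$ is
\[
H''=\Omega^n_{\mathrm{loc}}/\mathrm{d}g\wedge\mathrm{d}\Omega^{n-2}_{\mathrm{loc}} .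
\]
It carries two $\mathbb{C}$-linear operators (often written $t$ and $\partial_t^{-1}$):
\[
T[\gamma]=[g\gamma],\qquad b[\mathrm{d}\eta]=[\mathrm{d}g\wedge\eta].
\]
The operator $T$ is well defined since $g\,\mathrm{d}g\wedge\mathrm{d}\xi=\mathrm{d}g\wedge\mathrm{d}(g\xi)$. For $b$, every $n$-form is exact by the Poincar\'e lemma; and if $\mathrm{d}\eta=\mathrm{d}g\wedge\mathrm{d}\xi$, then $\eta+\mathrm{d}g\wedge\xi$ is closed, hence exact, so $\mathrm{d}g\wedge\eta\in\mathrm{d}g\wedge\mathrm{d}\Omega^{n-2}_{\mathrm{loc}}$. From the definition, $[\gamma]\in bH''$ if and only if $\gamma\in\mathrm{d}g\wedge\Omega^{n-1}_{\mathrm{loc}}$, so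
\[
H''/bH''=\Omega_g:=\Omega^n_{\mathrm{loc}}/\mathrm{d}g\wedge\Omega^{n-1}_{\mathrm{loc}}\cong\mathcal{O}/J,
\qquad H''/(TH''+bH'')\cong\mathcal{O}/(J,g).
\]
Since $bT[\mathrm{d}\eta]=b[\mathrm{d}(g\eta)-\mathrm{d}g\wedge\eta]=Tb[\mathrm{d}\eta]-b^2[\mathrm{d}\eta]$, we have $Tb-bT=b^2$. By induction $Tb^i=b^iT+ib^{i+1}$, that is, for every $a\in\mathbb{C}$,
\begin{equation}\label{eq:commute}
(T-ab)\,b^i=b^i\bigl(T-(a-i)b\bigr).
\end{equation}
We shall also use that $b$ is injective on $H''$; this is part of the fact (V1) recalled in Section~\ref{sec:V}.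

\subsection{Local components}
Let $p\in\mathrm{Sing}\,X$. After a linear change of coordinates, which preserves all structures on $\Omega^\bullet$, we have $p=[0:\dots:0:1]$. On $z\ne0$ put $u_i=x_i/z$, so that $f=z^dg(u_1,\dots,u_n)$ with $g$ a polynomial. The function $g$ is constant on each irreducible component of its critical set, and the points with $g=\mathrm{d}g=0$ are the singular points of $X$ in this chart; so $0$ is an isolated critical point of $g$. Let $H''_p$ be the Brieskorn lattice of $g$ at $0$.

Since $\mathrm{d}x_i=z(\mathrm{d}u_i+u_i\frac{\mathrm{d}z}{z})$, a form $\omega\in\Omega^j_q$ can be written uniquely as $z^q(A+\frac{\mathrm{d}z}z\wedge B)$, where $A$ and $B$ are forms of degrees $j$ and $j-1$ in $u_1,\dots,u_n$ with polynomial coefficients. We call $(A,B)$ the \emph{local components} of $\omega$ at $p$. We have $\mathrm{d}f=z^d(\mathrm{d}g+d\,g\frac{\mathrm{d}z}z)$. For $j=n$ the forms $\mathrm{d}A$ and $\mathrm{d}g\wedge A$ vanish, being $(n+1)$-forms in $n$ variables, and so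
\begin{equation}\label{eq:localn}
\mathrm{d}\omega=z^q\,\tfrac{\mathrm{d}z}z\wedge(qA-\mathrm{d}B),\qquad
\mathrm{d}f\wedge\omega=z^{q+d}\,\tfrac{\mathrm{d}z}z\wedge(d\,gA-\mathrm{d}g\wedge B).
\end{equation}
For an $(n-1)$-form $\eta=z^{q-d}(\eta_0+\frac{\mathrm{d}z}z\wedge\eta_1)$ we get
\begin{equation}\label{eq:localboundary}
\mathrm{d}f\wedge\eta=z^q\Bigl(\mathrm{d}g\wedge\eta_0+\tfrac{\mathrm{d}z}z\wedge(d\,g\,\eta_0-\mathrm{d}g\wedge\eta_1)\Bigr).
\end{equation}
Define linear maps $\rho_p:\Omega^n_q\to H''_p$ and $\pi_p:\Omega^{n+1}_q\to H''_p$, for every $q$, by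
\[
\rho_p\Bigl(z^q\bigl(A+\tfrac{\mathrm{d}z}z\wedge B\bigr)\Bigr)=[A],\qquad \pi_p\Bigl(z^q\,\tfrac{\mathrm{d}z}z\wedge\gamma\Bigr)=\tfrac1d[\gamma].
\]
The two expressions in \eqref{eq:localn} involve $B$ through $\mathrm{d}B$ and $\mathrm{d}g\wedge B$, which are related by $b$. This eliminates $B$.

\begin{lemma}\label{lem:key}
For $\omega\in\Omega^n_q$ one has $\bigl(T-\frac qd\,b\bigr)\rho_p(\omega)=\pi_p(\mathrm{d}f\wedge\omega)-b\,\pi_p(\mathrm{d}\omega)$.
\end{lemma}

\begin{proof}
By \eqref{eq:localn}, $\pi_p(\mathrm{d}f\wedge\omega)=T[A]-\frac1d\,b[\mathrm{d}B]$ and $b\,\pi_p(\mathrm{d}\omega)=\frac qd\,b[A]-\frac1d\,b[\mathrm{d}B]$.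
\end{proof}

The forms of a chain give the constants $a,a-1,a-2,\dots$ in Lemma~\ref{lem:key}, and by \eqref{eq:commute} these are exactly the constants produced by moving $T-ab$ past $1,b,b^2,\dots$. This tells us how to combine them.

\begin{proposition}\label{prop:theta}
Let $(\omega_0,\dots,\omega_{r-1})$ be an $r$-chain of degree $q$ and $a=q/d$. Then $\theta=\sum_{i=0}^{r-1}b^i\rho_p(\omega_i)\in H''_p$ satisfies
\[
\theta\equiv\rho_p(\omega_0)\bmod bH''_p,\qquad (T-ab)\,\theta=-b^r\pi_p(\mathrm{d}\omega_{r-1})\in b^rH''_p .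
\]
\end{proposition}

\begin{proof}
By \eqref{eq:commute} and Lemma~\ref{lem:key} applied to $\omega_i$, whose degree is $(a-i)d$,
\[
(T-ab)\theta=\sum_{i=0}^{r-1}b^i\bigl(T-(a-i)b\bigr)\rho_p(\omega_i)=\sum_{i=0}^{r-1}\bigl(b^i\pi_p(\mathrm{d}f\wedge\omega_i)-b^{i+1}\pi_p(\mathrm{d}\omega_i)\bigr).
\]
The sum telescopes because $\mathrm{d}f\wedge\omega_{i+1}=\mathrm{d}\omega_i$, and its first term $\pi_p(\mathrm{d}f\wedge\omega_0)$ vanishes.
\end{proof}

The local question is now the following: \emph{for which $r$ and $a$ does $(T-ab)\theta\in b^rH''$ force $\theta\in bH''$?}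

\section{Two singularities worked by hand}\label{sec:examples}

For $h\in\mathcal{O}$ write $[h]=[h\,\mathrm{d}u_1\wedge\dots\wedge\mathrm{d}u_n]$, so that $[h]\in bH''$ if and only if $h\in J$. Applying the definition of $b$ to $\eta=h\,\iota_i(\mathrm{d}u_1\wedge\dots\wedge\mathrm{d}u_n)$, with $\iota_i$ the contraction with $\partial/\partial u_i$, gives the rule
\begin{equation}\label{eq:rule}
[h\,g_i]=b\,[\partial h/\partial u_i],\qquad\text{hence}\qquad[\mathfrak{m}^jJ]\subset b\,[\mathfrak{m}^{j-1}]\quad(j\ge1).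
\end{equation}

\begin{example}[weighted homogeneous germs: two steps suffice]\label{ex:wh}
Suppose $g=\sum_iw_iu_ig_i$ with positive weights $w_i$. For a monomial $m=u_1^{e_1}\cdots u_n^{e_n}$, rule \eqref{eq:rule} gives
\[
T[m]=\alpha(m)\,b[m],\qquad\alpha(m)=\sum_iw_i(e_i+1).
\]
Choose monomials $m_1,\dots,m_\mu$ forming a basis of $\mathcal{O}/J$ and write $\theta=\sum_j\gamma_j[m_j]+b\theta'$ with $\gamma_j\in\mathbb{C}$. Since $g\in J$, we have $TH''\subset bH''$, so $(T-ab)b\theta'=b(T-(a-1)b)\theta'\in b^2H''$. As $b$ is injective, $(T-ab)\theta\in b^2H''$ if and only if $\gamma_j(\alpha(m_j)-a)=0$ for all $j$. Thus $r=2$ forces $\theta\in bH''$ unless $a$ is one of the numbers $\alpha(m_j)$.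

Such a resonance does produce classes that survive forever. Take the three concurrent lines $f=x^3+y^3$, with $g=u^3+v^3$ at $[0:0:1]$. The basis $1,u,v,uv$ has $\alpha=\frac23,1,1,\frac43$, and $a=\frac43$ occurs for $t=1$, $k=1$. The form $\omega=xy\,\mathrm{d}x\wedge\mathrm{d}y\in\Omega^2_4$ has $\rho_p(\omega)=[uv]$ and satisfies $\mathrm{d}f\wedge\omega=0=\mathrm{d}\omega$, so $(\omega,0,\dots,0)$ is an $r$-chain for every $r$. Its Koszul class is nonzero: the coefficient of $\mathrm{d}x\wedge\mathrm{d}y$ in a form $\mathrm{d}f\wedge\eta$ lies in $(x^2,y^2)$, and $xy$ does not. By Lemma~\ref{lem:chains}, $E_3^{0,1}(f)_1=E_\infty^{0,1}(f)_1\ne0$ (the equality holds because $d_r$ lands in index $2-r<0$ for $r\ge3$). So the vanishing in Theorem~\ref{thm:main} fails for $t=1$.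
\end{example}

\begin{example}[a germ with $\mu>\tau$: three steps are needed]\label{ex:nonwh}
Let $g=u^2v^2+u^5+v^5$, the local equation of the quintic $f=x^2y^2z+x^5+y^5$ at its only singular point $[0:0:1]$. Here $g_u=2uv^2+5u^4$, $g_v=2u^2v+5v^4$, and
\begin{equation}\label{eq:exrel}
g=\tfrac15ug_u+\tfrac3{10}vg_v-\tfrac12v^5,\qquad u^5-v^5=\tfrac15(ug_u-vg_v).
\end{equation}
Put $e=[1]$. By \eqref{eq:rule}, $[ug_u]=[vg_v]=be$, so $[u^5]=[v^5]$; call this class $w$. We need three facts.
\begin{itemize}
\item[(i)] $u^5\notin J$, so $w\notin bH''$ and $g\notin J$. Indeed, the linear form on $\mathcal{O}$ with value $2$ on $u^5$ and $v^5$, value $-5$ on $u^2v^2$ and $0$ on all other monomials vanishes on $mg_u$ and $mg_v$ for every monomial $m$: the only nontrivial cases are $ug_u$ and $vg_v$, where the value is $2(-5)+5\cdot2=0$.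
\item[(ii)] $\mathfrak{m}^6\subset\mathfrak{m}^2J$. By Nakayama's lemma it suffices to show $\mathfrak{m}^6\subset\mathfrak{m}^2J+\mathfrak{m}^7$. A monomial of degree $6$ other than $u^6,v^6$ is $m\,uv^2=\frac12mg_u-\frac52mu^4$ or $m\,u^2v=\frac12mg_v-\frac52mv^4$ with $\deg m=3$. Further $5u^6=u^2g_u-uvg_v+5uv^5$, and symmetrically for $v^6$.
\item[(iii)] $[u^5v^5]\in b^2[\mathfrak{m}]$, and $[gh]\in b[\mathfrak{m}]$ for $h\in\mathfrak{m}$. Indeed $u^5v^5=\frac12u^4v^3g_u-\frac52u^8v^3\in\mathfrak{m}^7J$ by (ii), so $[u^5v^5]\in b[\mathfrak{m}^6]\subset b[\mathfrak{m}^2J]\subset b^2[\mathfrak{m}]$; and $gh\in\mathfrak{m}^2J+\mathfrak{m}^6=\mathfrak{m}^2J$ by \eqref{eq:exrel}.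
\end{itemize}
In particular multiplication by $g$ on $\mathcal{O}/J$ has rank one, so $\mu-\tau=1$. Multiplying the first relation in \eqref{eq:exrel} by $1$ and by $u^5$ and using \eqref{eq:rule},
\[
Te=\tfrac12be-\tfrac12w,\qquad Tw=\bigl(\tfrac65+\tfrac3{10}\bigr)bw-\tfrac12[u^5v^5]=\tfrac32bw-\tfrac12[u^5v^5].
\]
An element $\theta\equiv w\bmod bH''$ has the form $\theta=w+c\,be+b[h]$ with $c\in\mathbb{C}$, $h\in\mathfrak{m}$. By \eqref{eq:commute}, $(T-ab)be=-\frac12bw+(\frac32-a)b^2e$, and $(T-ab)b[h]=b[gh]-(a-1)b^2[h]\in b^2[\mathfrak{m}]$. Therefore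
\[
(T-ab)\theta\equiv\bigl(\tfrac32-a-\tfrac c2\bigr)bw+c\bigl(\tfrac32-a\bigr)b^2e\pmod{b^2[\mathfrak{m}]}.
\]
For \emph{every} $a$ the choice $c=3-2a$, and by (i) only this choice, puts $(T-ab)\theta$ in $b^2H''$, although $\theta\notin bH''$: two steps do not suffice. But then $(T-ab)\theta=b^2[\,2(a-\frac32)^2+h'\,]$ with $h'\in\mathfrak{m}$, and this lies in $b^3H''$ only if $2(a-\frac32)^2+h'\in J\subset\mathfrak{m}$, that is, only if $a=\frac32$. The third step is blocked except at a resonance.
\end{example}

What happened in Example~\ref{ex:nonwh} is that $b^{-1}T$ does not preserve the $b$-adic filtration: it sends $be\in bH''$ to $\frac32be-\frac12w\notin bH''$. It does preserve the span of $w$ and $be$ modulo $b[\mathfrak{m}]$, where it acts by a Jordan block with eigenvalue $\frac32$. So one should filter by the generalized eigenvalues of $b^{-1}T$ rather than by powers of $b$, and then compare the two filtrations. This is what the $V$-filtration does.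

\section{The $V$-filtration and the local equation}\label{sec:V}

Let $g$, $H''$, $T$, $b$ be as in Section~\ref{sec:local}, in $n\ge2$ variables. Let $\mathbb{C}\{\{b\}\}$ be the ring of power series $\sum a_ib^i$ such that $\sum a_is^i/i!$ converges near $s=0$; it is a discrete valuation ring with uniformizer $b$. We use the following facts, due to Brieskorn (1970), Sebastiani (1970) and Malgrange (1974); see \cite[Ch.~10]{Hertling}.
\begin{itemize}
\item[(V1)] $b$ is injective on $H''$, and $H''$ is a free $\mathbb{C}\{\{b\}\}$-module of rank $\mu$. The operators $T$ and $b^{-1}$ act on the \emph{Gauss--Manin system} $G=H''[b^{-1}]$. A \emph{lattice} in $G$ is a finitely generated $\mathbb{C}\{\{b\}\}$-submodule $L$ with $L[b^{-1}]=G$; for lattices $L,L'$ one has $b^NL\subset L'$ for $N\gg0$.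
\item[(V2)] $G$ has a decreasing exhaustive filtration by lattices $V^\alpha$, $\alpha\in\mathbb{Q}$, with a discrete set of jumps, such that $bV^\alpha=V^{\alpha+1}$ and $b^{-1}TV^\alpha\subset V^\alpha$, and such that $b^{-1}T-\alpha$ is nilpotent on the finite-dimensional space $\mathrm{Gr}_V^\alpha G=V^\alpha/V^{>\alpha}$, where $V^{>\alpha}=\bigcup_{\beta>\alpha}V^\beta$.
\item[(V3)] $H''\subset V^{>0}$ \cite{Malgrange}.
\item[(V4)] The \emph{spectral numbers} of $g$, namely the $\alpha$ with $\mathrm{Gr}_V^\alpha(H''/bH'')\ne0$ for the induced filtration, are symmetric under $\alpha\leftrightarrow n-\alpha$ (Varchenko; Scherk--Steenbrink; M.~Saito).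
\end{itemize}
In \cite{Hertling} the filtration is normalized by $t\partial_t=Tb^{-1}$ instead of $\partial_tt=b^{-1}T=Tb^{-1}+1$, which shifts the indices by one. By (V3) and (V4) all spectral numbers lie in $(0,n)$. This bounds $H''$ from the other side.

\begin{lemma}\label{lem:sandwich}
$V^{n-1}\subset H''$. Hence $V^{n-1+j}\subset b^jH''\subset V^{>j}$ for all $j\ge0$.
\end{lemma}

\begin{proof}
The induced filtration on $H''/bH''$ vanishes at $\beta\gg0$, since $V^\beta\subset bH''$ for $\beta\gg0$ by (V1) and (V2), and it has no jump at any $\alpha\ge n$. So it vanishes at $n$, that is, $V^n\cap H''\subset bH''$. Let $x\in V^{n-1}$ and let $j\ge0$ be minimal with $b^jx\in H''$. If $j\ge1$, then $b^jx\in V^n\cap H''\subset bH''$, so $b^{j-1}x\in H''$, against minimality. Hence $j=0$. The second statement follows from (V3) on multiplying by $b^j$.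
\end{proof}

\begin{lemma}\label{lem:gain}
Let $r\ge1$ be an integer, $a>r-1$, and let $\theta\in G$ satisfy $(T-ab)\theta\in b^rH''$. Then $\theta\in V^{>r-1}$. In particular, if $r=n+1$ and $a>n$, then $\theta\in bH''$.
\end{lemma}

\begin{proof}
Put $Q=b^{-1}T-a=b^{-1}(T-ab)$. Then $Q\theta\in b^{r-1}H''\subset V^{>r-1}$. Suppose $\theta\notin V^{>r-1}$. As the filtration is exhaustive and discrete, there is $\alpha\le r-1$ with $\theta\in V^\alpha\setminus V^{>\alpha}$. On $\mathrm{Gr}_V^\alpha G$ the operator $Q$ is the sum of the scalar $\alpha-a\ne0$ and a nilpotent operator, so it is bijective. Hence $Q\theta\notin V^{>\alpha}$, which contradicts $Q\theta\in V^{>r-1}\subset V^{>\alpha}$. If $r=n+1$, then $\theta\in V^n\subset bH''$ by Lemma~\ref{lem:sandwich}.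
\end{proof}

Each link of a chain thus pushes $\theta$ one unit deeper in the $V$-filtration, provided $a$ is too large to resonate, and after $n$ links $\theta$ has crossed the interval $(0,n)$ that separates $H''$ from $V^n\subset bH''$. This is the origin of both numbers in Theorem~\ref{thm:higher}: the page $n+1$ and the bound $t\ge n$.

\section{Proof of the degeneration theorems}\label{sec:proof}

It remains to pass from the local conclusion $\rho_p(\omega_0)\in bH''_p$ to a global one. There are two obstacles: the local conclusion concerns holomorphic germs and only the component $A$, and a class that vanishes near every point of $\mathbb{P}^n$ could still be a nonzero class killed by a power of the ideal $S_+=(x_1,\dots,x_n,z)$.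

\begin{proposition}\label{prop:detect}
Let $\omega\in\Omega^n_q$ with $\mathrm{d}f\wedge\omega=0$. If $\rho_p(\omega)\in bH''_p$ for every $p\in\mathrm{Sing}\,X$, then $\omega\in\mathrm{d}f\wedge\Omega^{n-1}_{q-d}$.
\end{proposition}

\begin{proof}
Let $H=H^n(K_f^*)$, a graded $S$-module, and $[\omega]\in H$.

\emph{Step 1: for each $p\in\mathrm{Sing}\,X$ there is a homogeneous $U_p\in S$ with $U_p(p)\ne0$ and $U_p[\omega]=0$.} Let $(A,B)$ be the local components of $\omega$ at $p$. By assumption $A=\mathrm{d}g\wedge\eta_0$ with $\eta_0\in\Omega^{n-1}_{\mathrm{loc}}$. By \eqref{eq:localn}, $d\,gA=\mathrm{d}g\wedge B$, so $\mathrm{d}g\wedge(B-d\,g\,\eta_0)=0$. Since $\mathcal{O}/J$ has finite length, $g_1,\dots,g_n$ is a regular sequence in $\mathcal{O}$, and the Koszul complex $(\Omega^*_{\mathrm{loc}},\mathrm{d}g\wedge)$ is exact in degrees below $n$. Hence $B-d\,g\,\eta_0=-\mathrm{d}g\wedge\eta_1$ with $\eta_1\in\Omega^{n-2}_{\mathrm{loc}}$, that is,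
\begin{equation}\label{eq:system}
(A,B)=(\mathrm{d}g\wedge\eta_0,\ d\,g\,\eta_0-\mathrm{d}g\wedge\eta_1).
\end{equation}
This is a system of linear equations for the coefficients of $\eta_0,\eta_1$, with coefficients and right-hand side in $R=\mathbb{C}[u_1,\dots,u_n]_{(u_1,\dots,u_n)}$. The ring $\mathcal{O}$ is faithfully flat over $R$, so $M\to M\otimes_R\mathcal{O}$ is injective for the cokernel $M$ of the matrix of the system; therefore a system solvable over $\mathcal{O}$ is solvable over $R$. Clearing denominators, we find a polynomial $\varphi$ with $\varphi(0)\ne0$ and polynomial forms $\eta_0,\eta_1$ such that \eqref{eq:system} holds with $(\varphi A,\varphi B)$ on the left. Put $U_p=z^N\varphi(x_1/z,\dots,x_n/z)$. By \eqref{eq:localboundary},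
\[
U_p\,\omega=\mathrm{d}f\wedge\Bigl(z^{N+q-d}\bigl(\eta_0+\tfrac{\mathrm{d}z}z\wedge\eta_1\bigr)\Bigr).
\]
For $N\gg0$, $U_p$ is a homogeneous polynomial, the form in brackets has polynomial coefficients in $x_1,\dots,x_n,z$ because its only denominators are powers of $z$, and $U_p$ takes the value $\varphi(0)\ne0$ at $(0,\dots,0,1)$.

\emph{Step 2: a power of $S_+$ kills $[\omega]$.} The annihilator of $[\omega]$ contains $J_f$, by Lemma~\ref{lem:koszul}, and all the $U_p$. The zero set of $J_f$ in $\mathbb{P}^n$ is $\mathrm{Sing}\,X$, so these homogeneous elements have no common zero in $\mathbb{P}^n$, and the Nullstellensatz gives the claim.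

\emph{Step 3: no nonzero element of $H$ is killed by a power of $S_+$.} Let $H^i_{S_+}(-)$ be local cohomology, the derived functors of the functor $H^0_{S_+}(-)$ of elements killed by a power of $S_+$; recall that $H^i_{S_+}(S)=0$ for $i\le n$, as $S$ has depth $n+1$. Put $B^j=\mathrm{d}f\wedge\Omega^{j-1}$ and $Z=\ker(\mathrm{d}f\wedge:\Omega^n\to\Omega^{n+1})$. The sequence $0\to B^n\to Z\to H\to0$ gives an exact sequence
\[
H^0_{S_+}(Z)\to H^0_{S_+}(H)\to H^1_{S_+}(B^n),
\]
whose left term vanishes since $Z\subset\Omega^n$ is torsion free. By Lemma~\ref{lem:koszul} we have $B^1\cong S$ and exact sequences $0\to B^j\to\Omega^j\to B^{j+1}\to0$ for $1\le j\le n-1$. The modules $\Omega^j$ are free, so the connecting maps give injections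
\[
H^1_{S_+}(B^n)\hookrightarrow H^2_{S_+}(B^{n-1})\hookrightarrow\dots\hookrightarrow H^n_{S_+}(B^1)=0 .
\]
Hence $H^0_{S_+}(H)=0$.

By Steps 2 and 3, $\omega=\mathrm{d}f\wedge\eta$ for some $\eta\in\Omega^{n-1}$, and we may replace $\eta$ by its component of degree $q-d$.
\end{proof}

\begin{proof}[Proof of Theorems \ref{thm:main} and \ref{thm:higher}]
Let $t\ge n$, so that $a=t+k/d>n$. By Lemma~\ref{lem:chains}, an element of $E_{n+1}^{n-1-t,t}\subset H^n(K_f^*)_q$ is a class $[\omega_0]$, where $(\omega_0,\dots,\omega_n)$ is an $(n+1)$-chain of degree $q$. For each $p\in\mathrm{Sing}\,X$, Proposition~\ref{prop:theta} provides $\theta\in H''_p$ with $\theta\equiv\rho_p(\omega_0)\bmod bH''_p$ and $(T-ab)\theta\in b^{n+1}H''_p$. Lemma~\ref{lem:gain} gives $\theta\in bH''_p$, so $\rho_p(\omega_0)\in bH''_p$. By Proposition~\ref{prop:detect}, $[\omega_0]=0$. Thus $E_{n+1}^{n-1-t,t}=0$ for $t\ge n$.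

Let $r\ge n+1$. By Lemma~\ref{lem:first}, the only differentials to consider are $d_r:E_r^{n-1-t,t}\to E_r^{n-1-t+r,\,t-r+1}$. If $t\ge n$ the source is zero, and if $t<n$ the target has index $t-r+1<0$ and is zero. So $d_r=0$ for all $r\ge n+1$, and $E_{n+1}^{s,t}=E_\infty^{s,t}$ for all $s,t$. This is Theorem~\ref{thm:higher}, and for $n=2$ it is Theorem~\ref{thm:main}. The conjecture is the case $s=2-t$, $t=0,1,2$.
\end{proof}

For curves, most of the pole order filtration on $H^2(F,\mathbb{C})_\lambda$ can then be read off the dimensions of the second page.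

\begin{corollary}\label{cor:formula}
Let $C$ be as in Theorem~\ref{thm:main} and $t\ge1$. Then $d_2:E_2^{-t,t+1}(f)_k\to E_2^{2-t,t}(f)_k$ is injective, and
\[
\dim\mathrm{Gr}_P^{2-t}H^2(F,\mathbb{C})_\lambda=\dim E_2^{2-t,t}(f)_k-\dim E_2^{-t,t+1}(f)_k .
\]
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:first} the kernel of this $d_2$ is $E_3^{-t,t+1}$, which vanishes since $t+1\ge2$, and its cokernel is $E_3^{2-t,t}=E_\infty^{2-t,t}$. Now use \eqref{eq:abutment}.
\end{proof}

\begin{remark}[the hypotheses]
The bound $t\ge n$ is used only to ensure $a>n$ in Lemma~\ref{lem:gain}; Example~\ref{ex:wh} shows what a resonance does below it. The finiteness of $\mathrm{Sing}\,X$, which for curves is reducedness, is used twice: it makes the critical point of $g$ isolated, so that Section~\ref{sec:V} and Step~1 above apply, and it gives Lemma~\ref{lem:koszul}, on which Lemmas \ref{lem:first} and \ref{lem:chains} and Step~3 rest. For the nonreduced curve $f=x^2y$ Lemma~\ref{lem:koszul} fails: $\eta=2y\,\mathrm{d}x+x\,\mathrm{d}y$ satisfies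 $\mathrm{d}f=x\eta$, so $\mathrm{d}f\wedge\eta=0$, but $\eta\notin S\,\mathrm{d}f$ by degree.
\end{remark}

\section{The second page of a plane curve}\label{sec:second}

Now $n=2$ and $X=C$. By Lemma~\ref{lem:chains} and Proposition~\ref{prop:theta}, the local counterpart of $E_2^{1-t,t}$ is the space
\[
K(a)=\{\theta\in H'':(T-ab)\theta\in b^2H''\},
\]
or rather its image $\overline{K}(a)\cong K(a)/(K(a)\cap bH'')$ in $\Omega_g=H''/bH''$. In Example~\ref{ex:nonwh} this image contains the class of $w$ for every $a$. We first compute its dimension, then show that for large $t$ every local solution comes from a global one.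

\begin{lemma}\label{lem:K2}
Let $g\in\mathbb{C}\{u_1,u_2\}$, $g(0)=0$, have an isolated critical point at $0$, and let $a\ge2$. Then $\dim\overline{K}(a)=\mu-\tau$.
\end{lemma}

\begin{proof}
Let $Q=b^{-1}T-a$, so that $K(a)=\{\theta\in H'':Q\theta\in bH''\}$. The idea is that $K(a)$ has the same size as $bH''$, being its preimage under an operator that is bijective where it matters, while $K(a)\cap bH''$ is smaller than $bH''$ by $\mu-\tau$. By Lemma~\ref{lem:sandwich},
\[
V^3\subset b^2H'',\qquad V^2\subset bH''\subset V^{>1}\subset V^1\subset H''.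
\]
Lemma~\ref{lem:gain} with $r=2$ gives $K(a)\subset V^{>1}$, and so $K(a)$ is the kernel of the map
\[
\psi:V^{>1}\to V^{>1}/bH'',\qquad\theta\mapsto Q\theta\bmod bH''.
\]
The space $V^{>1}/V^2$ has a finite filtration with quotients $\mathrm{Gr}_V^\alpha G$, $1<\alpha<2$, on which $Q$ is bijective because $\alpha\ne a$. Hence $V^{>1}=QV^{>1}+V^2$, and $\psi$ is surjective since $V^2\subset bH''$. Also $QV^3\subset V^3\subset bH''$, so $V^3\subset K(a)$. Counting dimensions in the finite-dimensional space $V^{>1}/V^3$,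
\[
\dim K(a)/V^3=\dim V^{>1}/V^3-\dim V^{>1}/bH''=\dim bH''/V^3 .
\]
By \eqref{eq:commute}, $Q(bh)=Th-(a-1)bh$, so $K(a)\cap bH''=bK_1$ with $K_1=\{h\in H'':Th\in bH''\}\supset bH''$. We have $V^3\subset b^2H''\subset bK_1$, and therefore
\[
\dim K(a)/bK_1=\dim bH''/V^3-\dim bK_1/V^3=\dim bH''/bK_1=\dim H''/K_1 .
\]
The last number is the rank of multiplication by $g$ on $\Omega_g\cong\mathcal{O}/J$, whose cokernel has dimension $\tau$; so it equals $\mu-\tau$.
\end{proof}

For $p\in\mathrm{Sing}\,C$ let $L_p$ and $M_p=H''_p/(TH''_p+bH''_p)$ be the kernel and the cokernel of multiplication by $g$ on $H''_p/bH''_p$; both have dimension $\tau_p$. Consider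
\[
\Phi_q:H^2(K_f^*)_q\to\bigoplus_pL_p,\quad[\omega]\mapsto\bigl(\rho_p(\omega)\bmod bH''_p\bigr)_p,
\]
\[
\Psi_q:H^3(K_f^*)_q\to\bigoplus_pM_p,\quad[\sigma]\mapsto\bigl(\pi_p(\sigma)\bmod TH''_p+bH''_p\bigr)_p.
\]
The map $\Phi_q$ is well defined: $\rho_p(\mathrm{d}f\wedge\eta)\in bH''_p$ by \eqref{eq:localboundary}, and $T\rho_p(\omega)\in bH''_p$ by Lemma~\ref{lem:key} when $\mathrm{d}f\wedge\omega=0$. It is injective for every $q$ by Proposition~\ref{prop:detect}. The map $\Psi_q$ is well defined by the second formula in \eqref{eq:localn}.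

\begin{lemma}\label{lem:large}
For $q\gg0$ the maps $\Phi_q$ and $\Psi_q$ are bijective. In particular $\dim H^2(K_f^*)_q=\dim H^3(K_f^*)_q=\tau(C)$.
\end{lemma}

\begin{proof}
The map $h\mapsto h\,\mathrm{d}x\wedge\mathrm{d}y\wedge\mathrm{d}z$ identifies $(S/J_f)_{q-3}$ with $H^3(K_f^*)_q$. By Serre's theorem, for $q\gg0$ the space $(S/J_f)_{q-3}$ maps isomorphically onto the sections of $\mathcal{O}_{\mathbb{P}^2}(q-3)$ over the finite scheme $\Sigma=\operatorname{Proj}S/J_f$. In the chart at $p$ we have $f_x=z^{d-1}g_1$, $f_y=z^{d-1}g_2$ and, by Euler's formula, $f_z=z^{d-1}(d\,g-u_1g_1-u_2g_2)$, so the local ring of $\Sigma$ at $p$ is $\mathcal{O}/(g,g_1,g_2)\cong M_p$. Since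
\[
h\,\mathrm{d}x\wedge\mathrm{d}y\wedge\mathrm{d}z=z^q\,\tfrac{\mathrm{d}z}z\wedge h(u_1,u_2,1)\,\mathrm{d}u_1\wedge\mathrm{d}u_2,
\]
the $p$-component of Serre's map is, up to a nonzero scalar, that of $\Psi_q$. So $\Psi_q$ is bijective.

The Euler characteristic of the strand $\Omega^0_{q-2d}\to\Omega^1_{q-d}\to\Omega^2_q\to\Omega^3_{q+d}$ of $K_f^*$ depends only on $d$ and $q$. For a smooth curve of degree $d$ the strand is exact for $q\gg0$, so the Euler characteristic is zero. As $H^0(K_f^*)=H^1(K_f^*)=0$, we get $\dim H^2(K_f^*)_q=\dim H^3(K_f^*)_{q+d}=\tau(C)$ for $q\gg0$. Thus $\Phi_q$ is an injective map between spaces of dimension $\tau(C)$.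
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $t\ge2$, so that $a>2$. By Lemma~\ref{lem:chains} and Proposition~\ref{prop:theta} with $r=2$, the injective map $\Phi_q$ sends $E_2^{1-t,t}$ into $\bigoplus_p\overline{K}(a)_p$. Lemma~\ref{lem:K2} gives $\dim E_2^{1-t,t}\le\mu(C)-\tau(C)$.

Let $t\gg0$, so that Lemma~\ref{lem:large} applies. We show that $\Phi_q$ maps $E_2^{1-t,t}$ onto $\bigoplus_p\overline{K}(a)_p$. Take $\theta_p\in K(a)_p$ for each $p$, say $(T-ab)\theta_p=b^2\kappa_p$ with $\kappa_p\in H''_p$. The class of $\theta_p$ lies in $L_p$, since $T\theta_p\in bH''_p$. As $\Phi_q$ is surjective, there is $[\omega]\in H^2(K_f^*)_q$ with $\rho_p(\omega)=\theta_p+bh_p$, $h_p\in H''_p$, for all $p$. By Lemma~\ref{lem:key} and \eqref{eq:commute},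
\[
-b\,\pi_p(\mathrm{d}\omega)=(T-ab)(\theta_p+bh_p)=b\bigl(b\kappa_p+Th_p-(a-1)bh_p\bigr).
\]
Canceling $b$, we find $\pi_p(\mathrm{d}\omega)\in TH''_p+bH''_p$ for all $p$, that is, $\Psi_q[\mathrm{d}\omega]=0$. Since $\Psi_q$ is injective, $d_1[\omega]=[\mathrm{d}\omega]=0$, so $[\omega]\in E_2^{1-t,t}$. Hence $\dim E_2^{1-t,t}=\mu(C)-\tau(C)$. The terms $E_2^{1-t,t}$ and $E_2^{2-t,t}$ are the kernel and the cokernel of $d_1:H^2(K_f^*)_q\to H^3(K_f^*)_q$, a map between spaces of the same dimension $\tau(C)$, so they have the same dimension.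

We always have $\mu_p\ge\tau_p$, with equality if and only if $g\in J$, and by K.~Saito's theorem \cite{KSaito} a germ with $g\in J$ is weighted homogeneous. So if some singularity of $C$ is not weighted homogeneous, then $\mu(C)>\tau(C)$, and for every $k$ and $t\gg0$ we have $E_2^{1-t,t}(f)_k\ne0$ while $E_3^{1-t,t}(f)_k=0$ by Theorem~\ref{thm:main}. The converse implication in the last sentence of the theorem is M.~Saito's theorem.
\end{proof}

\begin{remark}
If $\mu(C)=\tau(C)$, the upper bound in Theorem~\ref{thm:sharp} gives $E_2^{1-t,t}(f)_k=0$ for $t\ge2$. By Lemma~\ref{lem:first}, every differential $d_r$ with $r\ge2$ then has zero source or a target of negative index, except $d_2:E_2^{0,1}(f)_k\to E_2^{2,0}(f)_k$. It is only for this differential, whose source has $1<a\le2$, that the last sentence of Theorem~\ref{thm:sharp} needs M.~Saito's theorem. At the other end, the quintic $x^2y^2z+x^5+y^5=0$ of Example~\ref{ex:nonwh} has $\mu(C)-\tau(C)=1$: for every $k$ and $t\gg0$ the term $E_2^{1-t,t}(f)_k$ is a line, mapped by $\Phi_q$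 onto the line spanned by the class of $w$, and the nonzero number $2(a-\frac32)^2$ found there is the local obstruction to its survival to $E_3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DS}
Alexandru Dimca and Gabriel Sticlaru, \emph{Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves}, arXiv:1609.06818 (2016).

\bibitem{Hertling}
Hertling, \emph{Frobenius Manifolds and Moduli Spaces for Singularities}, Cambridge University Press, 2002.

\bibitem{Malgrange}
Malgrange, \emph{Int\'egrales asymptotiques et monodromie}, Ann. Sci. ENS 7 (1974).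

\bibitem{KSaito}
K.~Saito, \emph{Quasihomogene isolierte Singularit\"aten von Hyperfl\"achen}, Invent. Math. 14 (1971).

\end{thebibliography}
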